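\title{Hamiltonian sets and the crux size: an exponential lower bound}

\begin{abstract}
A Hamiltonian set of a graph $G$ is the vertex set of a cycle of $G$. Let $t$ be the least number of vertices of a subgraph of $G$ whose average degree is at least one fifth of the average degree of $G$. We prove that every $n$-vertex graph of average degree at least $610$ has at least $n\cdot 2^{t/15}$ Hamiltonian sets. This removes the polylogarithmic loss from the exponent in a bound of Cambie, Gao and Liu. We also treat an arbitrary fraction $\alpha\in(0,1)$ in place of one fifth, and give constructions showing that for $\alpha\le 1/2$ the exponent has the right order $t/\alpha$. The proof is elementary: a long Hamiltonian set rarely survives in a random set of vertices, while a random set of vertices is still dense enough to contain many long cycles.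
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, and all subgraphs have at least one vertex. We write $|G|$ and $e(G)$ for the numbers of vertices and edges of $G$, and $d(G)=2e(G)/|G|$ for its average degree. A set $U\subseteq V(G)$ is a \emph{Hamiltonian set} if the induced subgraph $G[U]$ contains a Hamiltonian cycle, that is, if $U$ is the vertex set of some cycle of $G$. Let $h(G)$ be the number of Hamiltonian sets of $G$, and $h_{\ge\ell}(G)$ the number of those with at least $\ell$ vertices. Thus $h(G)$ counts cycles, but it identifies two cycles that visit the same vertices. In the complete graph every set of at least three vertices is Hamiltonian, so $h(K_m)=2^m-1-m-\binom m2$.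

How small can $h(G)$ be for an $n$-vertex graph of average degree $d$? Let $d+1$ divide $n$ and let $G$ be the disjoint union of $n/(d+1)$ copies of $K_{d+1}$. Every cycle lies in one copy, so $h(G)\le n\cdot 2^{d+1}$, and no lower bound in terms of $n$ and $d$ alone can exceed this. The example is special: its edges are packed into the smallest pieces that can have average degree $d$. A graph without small dense pieces should have longer cycles and many more Hamiltonian sets. The following parameter measures the size of the smallest dense piece.

For $\alpha\in(0,1)$, an \emph{$\alpha$-crux} of $G$ is a subgraph $H\subseteq G$ with $d(H)\ge\alpha\,d(G)$, and the \emph{crux size} $c_\alpha(G)$ is the least number of vertices of an $\alpha$-crux. It is well defined because $G$ is an $\alpha$-crux of itself. We shall use three simple facts; in them $d=d(G)$ and $t=c_\alpha(G)$.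
\begin{itemize}
\item[(F1)] A graph of average degree at least $x$ has a vertex of degree at least $x$, hence at least $x+1$ vertices. In particular $t\ge\alpha d+1$.
\item[(F2)] If $J$ is the disjoint union of graphs $J_1,\dots,J_r$, then $d(J_i)\ge d(J)$ for some $i$, because $d(J)$ is the mean of the numbers $d(J_i)$ with weights $|J_i|/|J|$.
\item[(F3)] Every subgraph $J\subseteq G$ with $|J|<t$ has $e(J)<\frac{\alpha d}{2}|J|$, by the minimality of $t$.
\end{itemize}

For the union of cliques above, (F1) is sharp: $c_\alpha(G)=\lceil\alpha d\rceil+1$, attained by a smaller clique. With $\alpha=1/5$ this gives $d+1\le 5t$ and $h(G)\le n\cdot2^{5t}$. More generally, if all components of $G$ have at most $m$ vertices, then $t\le m$ by (F2), and $h(G)\le n\cdot 2^m$. So whenever the components have $O(t)$ vertices, $h(G)\le n\cdot 2^{O(t)}$, and the natural guess is that such graphs are the worst case: the crux size should take over the role that $d$ plays for cliques.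

Cambie, Gao and Liu proved this guess up to a polylogarithmic factor in the exponent: there is an absolute constant $d_0$ such that every $n$-vertex graph $G$ with $d(G)\ge d_0$ satisfies $h(G)\ge n\cdot 2^{\Omega(t(\log t)^{-16})}$, where $t=c_{1/5}(G)$. The following question is posed in Letzter~\cite{Letzter}.
\begin{quote}
\emph{Are there absolute constants $c>0$ and $d_0$ such that every $n$-vertex graph $G$ with $d(G)\ge d_0$ satisfies $h(G)\ge n\cdot 2^{ct}$, where $t=c_{1/5}(G)$?}
\end{quote}
The answer is yes, with $c=1/15$ and $d_0=610$.

\begin{theorem}\label{thm:main}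
Every $n$-vertex graph $G$ with $d(G)\ge 610$ satisfies $h(G)\ge n\cdot 2^{t/15}$, where $t=c_{1/5}(G)$. In fact, $G$ has at least this many Hamiltonian sets of size at least $t/3$.
\end{theorem}

The fraction $1/5$ can be replaced by any $\alpha\in(0,1)$.

\begin{theorem}\label{thm:alpha}
Let $\alpha\in(0,1)$ and put
\[
d_0(\alpha)=\begin{cases}\max\{610,\,1/\alpha\}&\text{if }\alpha\le\frac15,\\[2pt] 320(1-\alpha)^{-2}\ln\bigl(160(1-\alpha)^{-3}\bigr)&\text{if }\alpha>\frac15.\end{cases}
\]
Every $n$-vertex graph $G$ with $d(G)\ge d_0(\alpha)$ satisfies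
\[
h(G)\ \ge\ n\cdot 2^{\frac{(1-\alpha)^2}{320\,\alpha}\,t},\qquad t=c_\alpha(G).
\]
\end{theorem}

The next theorem limits how far these exponents can be improved.

\begin{theorem}\label{thm:tight}
\begin{itemize}
\item[(i)] Let $\alpha\in(0,1)$, let $d$ be an integer with $\alpha d\ge 4+\ln(3/\alpha)$, let $m\ge d+1$ with $dm$ even, and let $m$ divide $n$. Then there is an $n$-vertex graph $G$ with $d(G)=d$, $t=c_\alpha(G)>\alpha m/e^3$ and $h(G)\le n\cdot 2^{e^3t/\alpha}$.
\item[(ii)] Let $\alpha\in(0,1)$ satisfy $\beta=1-\alpha\le\frac12$. Then there are graphs $G$ of arbitrarily large average degree with $h(G)\le\exp\bigl(10\beta(1+\ln\frac2\beta)\,t\bigr)$, where $t=c_\alpha(G)$.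
\end{itemize}
\end{theorem}

For $\alpha\le1/2$ the coefficient of $t$ in Theorem~\ref{thm:alpha} is at least $1/(1280\alpha)$, so by part~(i) the exponent $\Theta(t/\alpha)$ is optimal up to an absolute constant factor. This holds at every scale of $m$: the graphs in part~(i) are unions of $m$-vertex pieces, and $m/e^3<t/\alpha\le m/\alpha$. As $\alpha\to1$, Theorem~\ref{thm:alpha} and part~(ii) place the best coefficient of $t$ between the orders $(1-\alpha)^2$ and $(1-\alpha)\log\frac1{1-\alpha}$; we do not close this gap.

The proofs are self-contained. Section~\ref{sec:cliques} shows the counting argument on disjoint cliques. Sections~\ref{sec:cycle}--\ref{sec:degree} supply what a general graph needs and end with one inequality, Proposition~\ref{prop:main}, from which Theorems~\ref{thm:main} and~\ref{thm:alpha} follow in Section~\ref{sec:lower}. Theorem~\ref{thm:tight} is proved in Section~\ref{sec:tight}.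

\section{The argument on disjoint cliques}\label{sec:cliques}

A single long cycle gives one Hamiltonian set, and we want exponentially many. We do not construct them. Instead we show that long Hamiltonian sets cannot be avoided in a random set of vertices, although each one of them is exponentially unlikely to appear there.

Let $m\ge12$ be a multiple of $4$, let $G$ be the disjoint union of $n/m$ copies of $K_m$, and put $\ell=m/4\ge3$. For $R\subseteq V(G)$ let $N(R)$ be the number of Hamiltonian sets of size at least $\ell$ contained in $R$. Choose $R$ at random, keeping each vertex independently with probability $1/2$, and estimate $\mathbb E\,N(R)$ from both sides.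

\emph{From above.} A fixed set $U$ lies in $R$ with probability $2^{-|U|}$. Hence $\mathbb E\,N(R)\le 2^{-\ell}\,h_{\ge\ell}(G)$.

\emph{From below.} A set of more than $(\ell-1)n/m$ vertices has at least $\ell$ vertices in one clique, and these form a Hamiltonian set $U$. Record $U$, delete one vertex of $U$ from $R$, and repeat. No set is recorded twice, since later sets miss the deleted vertex. Therefore $N(R)\ge|R|-(\ell-1)n/m\ge|R|-n/4$, and $\mathbb E\,N(R)\ge n/2-n/4=n/4$.

The two estimates give $h(G)\ge\frac n4\,2^{m/4}$, which has the form $n\cdot2^{\Omega(m)}$ that we are after. The exponential factor comes from the sampling, and the factor $n$ from the number of deletions that $R$ can absorb.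

The estimate from above holds in every graph. The estimate from below used two properties of cliques: a large set of vertices contains a long cycle, and deleting a vertex reduces the size of the set by only one. In a general graph a large set may be independent, so size must be replaced by density; we shall follow the quantity $e(G[R])-b|R|$ for a suitable $b$. Two things then have to be proved. First, a dense subgraph of $G$ contains a cycle of length proportional to the crux size (Section~\ref{sec:cycle}). Second, we can always delete a vertex that destroys few edges, which is a real difficulty when some degrees are far above the average (Section~\ref{sec:degree}).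

\section{Long cycles in locally sparse graphs}\label{sec:cycle}

By (F3), small subgraphs of $G$ have fewer than $\alpha d/2$ edges per vertex. The lemma below says that a graph with a larger number of edges per vertex, all of whose small subgraphs are sparse in this sense, has a long cycle. For $X\subseteq V(F)$ let $N_F(X)$ be the set of vertices outside $X$ with a neighbor in $X$.

\begin{lemma}\label{lem:cycle}
Let $0<a<b$, and let $t$ be a positive integer with $t\ge\frac{a+b}a$ and $\frac{b-a}{a+b}\,t\ge1$. Let $F$ be a graph with $e(F)\ge b|F|$ such that every subgraph $J\subseteq F$ with $|J|<t$ has $e(J)<a|J|$. Then $F$ contains a cycle of length greater than $\frac{b-a}{a+b}\,t$.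
\end{lemma}

The proof has two parts. The gap between $a$ and $b$ forces small sets to have large neighborhoods, once $F$ is taken minimal. A depth-first search then finds a small set whose whole neighborhood lies on one path, and this path closes into a cycle. The second part is in the spirit of Krivelevich~\cite{Krivelevich}.

We recall the one property of depth-first search that we need. A connected graph $F$ has, for any vertex $r$, a spanning tree $T$ rooted at $r$ such that every edge of $F$ joins a vertex to one of its ancestors in $T$. The tree produced by depth-first search from $r$ has this property: if $xy$ is an edge and $x$ is discovered first, then the search does not retreat from $x$ until $y$ has been discovered, so $y$ is a descendant of $x$.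

\begin{proof}[Proof of Lemma~\ref{lem:cycle}]
Among the induced subgraphs of $F$ with at least $b$ edges per vertex choose one with the fewest vertices. It satisfies the hypotheses of the lemma, so we may assume that it is $F$ itself. Then every proper induced subgraph $F'$ has $e(F')<b|F'|$. By (F2) some component of $F$ has at least $b$ edges per vertex, so $F$ is connected. Also $|F|\ge t$, since otherwise $e(F)<a|F|<b|F|$.

\emph{Small sets expand.} Let $X$ be a non-empty proper subset of $V(F)$. By minimality $e(F-X)<b(|F|-|X|)$, so more than $b|X|$ edges of $F$ have an end in $X$. All these edges lie in $F[X\cup N_F(X)]$. If this subgraph has fewer than $t$ vertices, it has fewer than $a(|X|+|N_F(X)|)$ edges, and so $b|X|<a(|X|+|N_F(X)|)$. Thus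
\begin{equation}\label{eq:expand}
|X\cup N_F(X)|<t\quad\Longrightarrow\quad |N_F(X)|>\frac{b-a}a\,|X|.
\end{equation}

\emph{The right size of set.} Suppose that $W$ is a proper subset of $V(F)$ with $k/2\le|W|<k$ for some real $k>0$. If $|W\cup N_F(W)|\ge t$, then $|N_F(W)|>t-k$. Otherwise \eqref{eq:expand} gives $|N_F(W)|>\frac{b-a}a\cdot\frac k2$. The first bound decreases in $k$ and the second increases, and they agree for
\[
k=\frac{2at}{a+b},\qquad\text{where}\qquad t-k=\frac{b-a}a\cdot\frac k2=\frac{b-a}{a+b}\,t .
\]
We fix this $k$. Then every such $W$ has $|N_F(W)|>\frac{b-a}{a+b}\,t$. Note that $k\ge2$ because $t\ge\frac{a+b}a$, and $k<t\le|F|$ because $a<b$.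

\emph{A set whose neighborhood lies on a path.} Let $T$ be a depth-first-search tree of $F$ with root $r$, and let $T_x$ be the set of descendants of $x$, including $x$. Since $|T_r|=|F|>k$, there is a vertex $v$ of maximum depth with $|T_v|\ge k$. Every child $c$ of $v$ has $|T_c|<k$, and the sets $T_c$ have total size $|T_v|-1\ge k-1\ge k/2$, where we use $k\ge2$. If some child has $|T_c|\ge k/2$, let $W=T_c$. Otherwise add the sets $T_c$ one at a time until their total size first reaches $k/2$, and let $W$ be their union; the total before the last step and the last set are both smaller than $k/2$, so $|W|<k$. In both cases $W$ is a union of sets $T_c$ over some children $c$ of $v$, and $k/2\le|W|<k$. Also $W\ne V(F)$, as $v\notin W$.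

A neighbor of a vertex $w\in T_c$ is a descendant or an ancestor of $w$. The descendants lie in $T_c$, and the ancestors lie in $T_c$ or on the tree path $P$ from $r$ to $v$. Hence $N_F(W)\subseteq V(P)$; see Figure~\ref{fig:dfs}.

\emph{The cycle.} We have $|N_F(W)|>\frac{b-a}{a+b}\,t\ge1$, so $|N_F(W)|\ge2$. Let $u$ be the vertex of $N_F(W)$ closest to $r$ on $P$, and let $w\in W$ be adjacent to $u$. The tree path from $u$ down to $w$ passes through $v$, so it contains all of $N_F(W)$, and it contains $w$. It therefore has at least $|N_F(W)|+1\ge3$ vertices, and with the edge $wu$ it forms a cycle of length greater than $\frac{b-a}{a+b}\,t$.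
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!25] (-1.9,0.7)--(-2.6,-0.7)--(-1.2,-0.7)--cycle;
\fill[gray!25] (1.9,0.7)--(1.2,-0.7)--(2.6,-0.7)--cycle;
\draw (-1.9,0.7)--(-2.6,-0.7)--(-1.2,-0.7)--cycle;
\draw (1.9,0.7)--(1.2,-0.7)--(2.6,-0.7)--cycle;
\draw (0,0.7)--(-0.6,-0.7)--(0.6,-0.7)--cycle;
\draw (0,4.2)--(0,0.7);
\draw (0,1.5)--(1.9,0.7);
\draw[very thick] (0,3.4)--(0,1.5)--(-1.9,0.7)--(-2.05,-0.3);
\draw[very thick] (-2.05,-0.3) .. controls (-3.8,1) and (-2,3.2) .. (0,3.4);
\draw[dashed] (2.05,-0.3) .. controls (3.6,1) and (1.6,2.4) .. (0,2.5);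
\foreach \p in {(0,3.4),(0,2.5),(0,1.5)} \fill \p circle (2.6pt);
\foreach \p in {(0,4.2),(-2.05,-0.3),(2.05,-0.3)} \filldraw[fill=white] \p circle (2pt);
\node[right] at (0.05,4.2) {$r$};
\node[right] at (0.05,3.4) {$u$};
\node[above right] at (0.02,1.45) {$v$};
\node[right] at (-2.03,-0.35) {$w$};
\end{tikzpicture}
\caption{A depth-first-search tree with root $r$. The set $W$ (shaded) is a union of subtrees hanging from children of $v$. Every edge leaving $W$ goes to an ancestor, so all outside neighbors of $W$ (black dots) lie on the tree path from $r$ to $v$. The highest of them, $u$, has a neighbor $w\in W$; the tree path from $u$ to $w$ and the edge $wu$ form a cycle (thick) through all black dots.}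
\label{fig:dfs}
\end{figure}

\begin{remark}\label{rem:hyp}
Without the sparsity of small subgraphs the conclusion fails for large $t$: for an integer $b\ge1$, the clique $K_{2b+1}$ has $b$ edges per vertex and no cycle longer than $2b+1$. The hypothesis $\frac{b-a}{a+b}\,t\ge1$ guarantees that there is a cycle at all. The path on $10$ vertices with $a=0.7$, $b=0.9$, $t=4$ satisfies all other hypotheses, since a subgraph on $j\le3$ vertices has at most $j-1<0.7j$ edges; here $\frac{b-a}{a+b}\,t=\frac12$.
\end{remark}

\section{From one long cycle to many}\label{sec:count}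

We now carry out the argument of Section~\ref{sec:cliques} for a graph in which dense subgraphs contain long cycles and every cycle offers a vertex that is cheap to delete.

\begin{lemma}\label{lem:count}
Let $F$ be a graph and let $b,\ell,\Delta>0$. Suppose that
\begin{itemize}
\item[(a)] every induced subgraph $J$ of $F$ with $e(J)\ge b|J|$ contains a cycle of length at least $\ell$, and
\item[(b)] every cycle of $F$ contains a vertex whose degree in $F$ is at most $\Delta$.
\end{itemize}
Then for every $p\in(0,1]$,
\[
h_{\ge\ell}(F)\ \ge\ p^{-\ell}\cdot\frac{p^2e(F)-bp\,|F|}{\Delta}.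
\]
\end{lemma}

\begin{proof}
For $R\subseteq V(F)$ let $N(R)$ be the number of Hamiltonian sets $U\subseteq R$ of $F$ with $|U|\ge\ell$, and let $\phi(R)=e(F[R])-b|R|$, with $\phi(\emptyset)=0$. We first show that
\begin{equation}\label{eq:greedy}
N(R)\ge\phi(R)/\Delta\qquad\text{for every }R\subseteq V(F).
\end{equation}
Put $R_0=R$. As long as $R_i$ is non-empty and $\phi(R_i)\ge0$, use (a) to find a cycle $C_{i+1}$ of length at least $\ell$ in $F[R_i]$, use (b) to find a vertex $v_{i+1}$ of $C_{i+1}$ of degree at most $\Delta$, and put $R_{i+1}=R_i\setminus\{v_{i+1}\}$. The process stops at some $R_s$ that is empty or has $\phi(R_s)<0$; in both cases $\phi(R_s)\le0$. Deleting $v_{i+1}$ removes at most $\Delta$ edges, so $\phi(R_{i+1})\ge\phi(R_i)-\Delta+b\ge\phi(R_i)-\Delta$. Hence $0\ge\phi(R_s)\ge\phi(R)-s\Delta$, that is, $s\ge\phi(R)/\Delta$. The sets $V(C_1),\dots,V(C_s)$ are Hamiltonian sets of size at least $\ell$ inside $R$, and they are distinct because $v_i\in V(C_i)$ while $v_i\notin V(C_j)$ for $j>i$. This proves~\eqref{eq:greedy}.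

Now let $R$ contain each vertex of $F$ independently with probability $p$. An edge survives in $F[R]$ with probability $p^2$ and a vertex with probability $p$, so \eqref{eq:greedy} and linearity of expectation give $\mathbb E\,N(R)\ge(p^2e(F)-bp|F|)/\Delta$. On the other hand $\mathbb E\,N(R)=\sum_Up^{|U|}\le p^\ell\,h_{\ge\ell}(F)$, where $U$ runs over the Hamiltonian sets of $F$ of size at least $\ell$.
\end{proof}

For regular graphs nothing more is needed.

\begin{example}\label{ex:regular}
Let $G$ be $d$-regular on $n$ vertices with $d\ge6$, and let $t=c_{1/5}(G)$. Then $t\ge3$ by (F1). By (F3), Lemma~\ref{lem:cycle} applies with $a=d/10$ and $b=d/5$, for which $\frac{a+b}a=3$ and $\frac{b-a}{a+b}=\frac13$; it gives (a) with $\ell=t/3$. Condition (b) holds with $\Delta=d$. Taking $p=1/2$,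
\[
h_{\ge t/3}(G)\ \ge\ 2^{t/3}\cdot\frac{dn/8-dn/10}{d}=\frac n{40}\,2^{t/3}.
\]
\end{example}

\section{Vertices of large degree}\label{sec:degree}

The factor in front of the exponential in Lemma~\ref{lem:count} is at most $e(F)/\Delta$. It is of order $n$ only when $\Delta$ is of the order of the average degree. Two examples show what large degrees can and cannot do.

In $K_{q,n-q}$ with $q\le n/2$ the average degree lies between $q$ and $2q$, while the $q$ vertices of the small side have degree $n-q$. This is harmless: they form an independent set, so every cycle visits the other side, and (b) holds with $\Delta=q$. Only edges \emph{between} vertices of large degree matter, and if these are few we can discard them.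

They need not be few. Let $G$ consist of $K_m$ and $n-m$ isolated vertices. Then $d=m(m-1)/n$, condition (b) forces $\Delta\ge m-1$, and $e(G)/\Delta\le m/2$, which can be much smaller than $n$. The compensation is that $K_m$ has average degree $D=m-1$, larger than $d$ by the factor $D/d=n/m$. The threshold $b$ is tied to $d$. Lemma~\ref{lem:count} gives a positive bound for $F=G$ only if $p>2b/d$, but for $F=K_m$ it needs only $p>2b/D$. Sampling with a probability smaller by the factor $d/D$ gains a factor $(D/d)^\ell$, and this outweighs the loss of any fixed power of $D/d$.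

We therefore look for a subgraph $H$ in which the vertices of large degree span few edges, and which is not much smaller than $G$ unless it is much denser. Both properties follow from one extremal choice.

\begin{lemma}\label{lem:reg}
Let $G$ be an $n$-vertex graph with $d=d(G)>0$, and let $K>1$. Then there are a subgraph $F\subseteq G$ with $m=|F|$ vertices and a real number $D$ such that
\[
D\ge d,\qquad m\ge n\Bigl(\frac dD\Bigr)^2,\qquad e(F)\ge\bigl(1-K^{-1/2}\bigr)\frac{Dm}2,
\]
and every cycle of $F$ contains a vertex whose degree in $F$ is at most $KD$.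
\end{lemma}

\begin{proof}
Let $H$ be an induced subgraph of $G$ that maximizes $e(H)/\sqrt{|H|}$, and put $m=|H|$ and $D=d(H)$. Comparing $H$ with $G$ gives $e(H)\ge e(G)\sqrt{m/n}$, that is, $Dm\ge dn\sqrt{m/n}$, or $D\ge d\sqrt{n/m}$. Hence $D\ge d$ and $m\ge n(d/D)^2$.

Let $B$ be the set of vertices of degree greater than $KD$ in $H$. The degrees in $H$ sum to $Dm$, so $|B|\le m/K$. If $B\ne\emptyset$, comparing $H$ with $H[B]$ gives $e(H[B])\le e(H)\sqrt{|B|/m}\le K^{-1/2}e(H)$. Let $F$ be obtained from $H$ by removing all edges with both ends in $B$. Then $|F|=m$ and $e(F)\ge(1-K^{-1/2})e(H)=(1-K^{-1/2})Dm/2$. Since $B$ is independent in $F$, every cycle of $F$ has a vertex outside $B$, and its degree is at most $KD$.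
\end{proof}

\begin{remark}
Maximizing $e(H)/|H|^\sigma$ with $0\le\sigma\le1$ gives $D\ge d\,(n/m)^{1-\sigma}$ and $e(H[B])\le K^{-\sigma}e(H)$. For $\sigma=1$, the densest subgraph, the first inequality says nothing about $m$; for $\sigma=0$ the second one is empty. An exponent strictly between $0$ and $1$ yields both, and $\sigma=1/2$ is a convenient choice.
\end{remark}

The three lemmas combine into one inequality in which $m$ and $D$ no longer appear. The parameter $\gamma$ fixes the threshold $b=\gamma d/2$, and $\lambda$ fixes the sampling probability $p=\lambda d/D$, chosen so that the sample has average degree about $pD=\lambda d$ whatever $D$ is.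

\begin{proposition}\label{prop:main}
Let $G$ be an $n$-vertex graph with $d(G)>0$, let $\alpha\in(0,1)$ and $t=c_\alpha(G)$. Let $\gamma>\alpha$, $K>1$, $\lambda\in(0,1]$ and $\ell$ be real numbers with
\[
t\ge\frac{\alpha+\gamma}\alpha\qquad\text{and}\qquad 4\le\ell\le\frac{\gamma-\alpha}{\gamma+\alpha}\,t .
\]
Then
\begin{equation}\label{eq:main}
h_{\ge\ell}(G)\ \ge\ n\,\lambda^{-\ell}\cdot\frac{\lambda}{2K}\Bigl(\lambda\bigl(1-K^{-1/2}\bigr)-\gamma\Bigr).
\end{equation}
\end{proposition}

\begin{proof}
We may assume that $\lambda(1-K^{-1/2})-\gamma>0$. Let $d=d(G)$, $a=\alpha d/2$, $b=\gamma d/2$, and let $F$, $m$, $D$ be given by Lemma~\ref{lem:reg}. By (F3) every subgraph $J\subseteq G$ with $|J|<t$ has $e(J)<a|J|$. Moreover $t\ge\frac{\alpha+\gamma}\alpha=\frac{a+b}a$ and $\frac{b-a}{a+b}\,t=\frac{\gamma-\alpha}{\gamma+\alpha}\,t\ge\ell\ge1$. So Lemma~\ref{lem:cycle} applies to every subgraph of $F$ with at least $b$ edges per vertex and gives condition (a) of Lemma~\ref{lem:count}. Condition (b) holds with $\Delta=KD$. Let $p=\lambda d/D$; then $p\in(0,1]$ because $D\ge d$. Every cycle of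 $F$ is a cycle of $G$, so Lemma~\ref{lem:count} gives
\begin{align*}
h_{\ge\ell}(G)&\ge p^{-\ell}\cdot\frac{pm}{KD}\Bigl(p\bigl(1-K^{-1/2}\bigr)\frac D2-b\Bigr)\\
&=\lambda^{-\ell}\Bigl(\frac Dd\Bigr)^{\ell}\cdot m\Bigl(\frac dD\Bigr)^2\cdot\frac\lambda{2K}\Bigl(\lambda\bigl(1-K^{-1/2}\bigr)-\gamma\Bigr).
\end{align*}
Since $m\ge n(d/D)^2$, we have $(D/d)^\ell\,m\,(d/D)^2\ge n\,(D/d)^{\ell-4}\ge n$, where the last step uses $D\ge d$ and $\ell\ge4$.
\end{proof}

The parameters must satisfy $\alpha<\gamma<\lambda(1-K^{-1/2})$ and $\lambda<1$ for \eqref{eq:main} to be useful. The interval from $\alpha$ to $1$ is thus shared among four needs: $\gamma-\alpha$ makes the cycles long, $\lambda(1-K^{-1/2})-\gamma$ pays for the deletions, $K^{-1/2}$ accounts for the discarded edges, and $1-\lambda$ makes the base of the exponential larger than $1$.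

\section{The lower bounds}\label{sec:lower}

\subsection{The case $\alpha=1/5$}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By (F1), $t\ge 610/5+1=123$. Apply Proposition~\ref{prop:main} with
\[
\alpha=\tfrac15,\qquad\gamma=\tfrac25,\qquad\ell=\tfrac t3,\qquad K=25,\qquad\lambda=\tfrac34 .
\]
Here $\frac{\alpha+\gamma}\alpha=3\le t$ and $4\le\frac t3=\frac{\gamma-\alpha}{\gamma+\alpha}\,t$. Since $\lambda(1-K^{-1/2})-\gamma=\frac35-\frac25=\frac15$ and $\frac\lambda{2K}=\frac3{200}$, inequality \eqref{eq:main} reads
\[
h_{\ge t/3}(G)\ \ge\ \frac3{1000}\,n\Bigl(\frac43\Bigr)^{t/3}.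
\]
Half of the exponent absorbs the constant. We have $(4/3)^5=1024/243>4.2$ and $(4/3)^{1/2}>1.15$, so for $t\ge123$
\[
\Bigl(\frac43\Bigr)^{t/6}\ge\Bigl(\frac43\Bigr)^{20}\Bigl(\frac43\Bigr)^{1/2}>4.2^4\cdot1.15>311\cdot1.15>\frac{1000}3 .
\]
Therefore $h(G)\ge h_{\ge t/3}(G)\ge n(4/3)^{t/6}\ge n\cdot4^{t/30}=n\cdot2^{t/15}$.
\end{proof}

The hypothesis $d(G)\ge610$ entered only through $t\ge123$. Some lower bound on the average degree is needed, since a forest has no Hamiltonian set.

\subsection{Small $\alpha$}

For small $\alpha$, Proposition~\ref{prop:main} alone is too weak. A positive bound needs $\lambda>\gamma>\alpha$, and $\ell<t$, so the right-hand side of \eqref{eq:main} is below $n\alpha^{-t}=n\cdot2^{t\log_2(1/\alpha)}$, whereas we want an exponent of order $t/\alpha$. The better route is to show that the $\frac15$-crux size is larger than the $\alpha$-crux size by a factor of order $1/\alpha$, as it is for disjoint cliques when $\alpha d\ge 1$, and then to use Theorem~\ref{thm:main}. The reason is that a random subset of a $\frac15$-crux inherits a proportional share of its average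 degree.

\begin{lemma}\label{lem:compare}
Let $0<\alpha\le\frac15$ and let $G$ be a graph with $d=d(G)\ge1/\alpha$. Then $c_{1/5}(G)\ge\frac1{15\alpha}\,c_\alpha(G)$.
\end{lemma}

\begin{proof}
Put $s=c_{1/5}(G)$ and $t=c_\alpha(G)$. By (F1), $t\ge\alpha d+1\ge2$. If $t=2$, then (F1) gives $s\ge\frac d5\ge\frac1{5\alpha}=\frac t{10\alpha}$.

Let $t\ge3$, and let $J\subseteq G$ have $|J|=s$ and $d(J)\ge d/5$. Since $d/5\ge\alpha d$, the graph $J$ is an $\alpha$-crux, so $s\ge t$. Let $S$ be a uniformly random subset of $V(J)$ of size $t-1$. A given edge of $J$ lies inside $S$ with probability $\frac{(t-1)(t-2)}{s(s-1)}$, and $e(J[S])<\frac{\alpha d}2(t-1)$ for every $S$ by (F3). Taking expectations and using $e(J)\ge ds/10$,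
\[
\frac{ds}{10}\cdot\frac{(t-1)(t-2)}{s(s-1)}<\frac{\alpha d}2\,(t-1).
\]
Hence $s-1>\frac{t-2}{5\alpha}\ge\frac t{15\alpha}$, as $t-2\ge t/3$ for $t\ge3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:alpha} for $\alpha\le\frac15$]
As $d(G)\ge610$ and $d(G)\ge1/\alpha$, Theorem~\ref{thm:main} and Lemma~\ref{lem:compare} give $h(G)\ge n\cdot2^{c_{1/5}(G)/15}\ge n\cdot2^{t/(225\alpha)}$, and $\frac1{225}\ge\frac{(1-\alpha)^2}{320}$.
\end{proof}

The threshold $d_0(\alpha)$ must grow as $\alpha\to0$. For a fixed graph $G$ with $d(G)>0$ and $\alpha\le1/d(G)$, a single edge is an $\alpha$-crux, so $t=2$, and the bound of Theorem~\ref{thm:alpha} tends to infinity as $\alpha\to0$.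

\subsection{Large $\alpha$}

Now the interval from $\alpha$ to $1$ has length $\beta=1-\alpha$, which may be small, and we give each of the four needs listed after Proposition~\ref{prop:main} about a quarter of it. Then $\ell$ is of order $\beta t$ and $\ln(1/\lambda)$ is of order $\beta$, which explains the exponent $\beta^2t$.

\begin{proof}[Proof of Theorem~\ref{thm:alpha} for $\alpha>\frac15$]
Put $\beta=1-\alpha<\frac45$ and $d=d(G)$. By (F1) and the choice of $d_0(\alpha)$,
\begin{equation}\label{eq:tlarge}
t\ge\alpha d\ge\frac d5\ge64\beta^{-2}\ln\bigl(160\beta^{-3}\bigr).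
\end{equation}
Since $\beta<1$ and $\ln160>5$, this gives $t\ge\beta t\ge320$. Apply Proposition~\ref{prop:main} with
\[
\gamma=1-\tfrac{3\beta}4,\qquad\ell=\tfrac{\beta t}8,\qquad K=\tfrac{16}{\beta^2},\qquad\lambda=1-\tfrac\beta4 .
\]
Here $\gamma-\alpha=\beta/4$ and $\gamma+\alpha\le2$, so $\frac{\gamma-\alpha}{\gamma+\alpha}\,t\ge\frac{\beta t}8=\ell\ge40$ and $\frac{\alpha+\gamma}\alpha\le\frac2\alpha\le10\le t$. As $K^{-1/2}=\beta/4$,
\[
\lambda\bigl(1-K^{-1/2}\bigr)-\gamma=\Bigl(1-\frac\beta4\Bigr)^2-1+\frac{3\beta}4=\frac\beta4+\frac{\beta^2}{16}\ge\frac\beta4 .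
\]
Also $\lambda\ge\frac45$, so $\frac\lambda{2K}\ge\frac{\beta^2}{40}$, and $\lambda\le e^{-\beta/4}$, so $\lambda^{-\ell}\ge e^{\beta^2t/32}$. Now \eqref{eq:main} gives
\[
h(G)\ \ge\ \frac{\beta^3}{160}\,n\,e^{\beta^2t/32}\ \ge\ n\,e^{\beta^2t/64},
\]
where the last step uses $e^{\beta^2t/64}\ge160\beta^{-3}$, which is \eqref{eq:tlarge}. Finally $e>2$ and $\frac1{64}\ge\frac1{320\alpha}$, so $h(G)\ge n\cdot2^{\beta^2t/(320\alpha)}$.
\end{proof}

\section{Graphs with few Hamiltonian sets}\label{sec:tight}

Both constructions use the bound $\binom Nk\le(eN/k)^k$ for integers $k\ge1$ and $N\ge0$, which follows from $\binom Nk\le N^k/k!$ and $k!\ge(k/e)^k$.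

\subsection{Disjoint copies of a random graph}

A graph with $m$-vertex components has at most $n\cdot2^m$ Hamiltonian sets, so for part~(i) it suffices to find an $m$-vertex graph of average degree $d$ whose crux size is of order $\alpha m$. In a random graph a typical set of $s$ vertices induces average degree about $ds/m$, which reaches $\alpha d$ only when $s$ is about $\alpha m$. A union bound shows that, with positive probability, no set smaller than this by the factor $e^3$ is dense enough.

\begin{proof}[Proof of Theorem~\ref{thm:tight}(i)]
Let $N=\binom m2$ and $M=dm/2$; this is an integer with $M\le N$, as $dm$ is even and $d\le m-1$. Let $F$ be a uniformly random graph on $m$ labeled vertices with $M$ edges. Any $k$ given pairs are all edges with probability $0$ if $k>M$, and otherwise with probability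
\[
\prod_{i=0}^{k-1}\frac{M-i}{N-i}\le\Bigl(\frac MN\Bigr)^k=\Bigl(\frac d{m-1}\Bigr)^k .
\]
Let $s$ be an integer with $2\le s\le\alpha m/e^3$, let $k=\lceil\alpha ds/2\rceil$, and put $x=\frac{es}{\alpha m}\le e^{-2}$. The expected number of $s$-sets spanning at least $k$ edges is at most
\[
\binom ms\binom{\binom s2}k\Bigl(\frac d{m-1}\Bigr)^k\le\Bigl(\frac{em}s\Bigr)^s\Bigl(\frac{e\,s(s-1)\,d}{2k(m-1)}\Bigr)^k\le\Bigl(\frac{em}s\Bigr)^sx^k,
\]
where the last step uses $2k\ge\alpha ds$ and $\frac{s-1}{m-1}\le\frac sm$. Since $x<1$ and $k\ge\alpha ds/2$, we have $x^k\le x^{\alpha ds/2}$. Since $\frac{em}s\,x=\frac{e^2}\alpha$ and $\frac{\alpha d}2-1>0$,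
\[
\Bigl(\frac{em}s\Bigr)^sx^{\alpha ds/2}=\Bigl[\frac{e^2}\alpha\,x^{\alpha d/2-1}\Bigr]^s\le\Bigl[\frac{e^2}\alpha\,e^{2-\alpha d}\Bigr]^s=\Bigl[\frac{e^{4-\alpha d}}\alpha\Bigr]^s\le3^{-s};
\]
the last inequality is the hypothesis $\alpha d\ge4+\ln(3/\alpha)$. As $\sum_{s\ge2}3^{-s}=\frac16<1$, there is a graph $F$ in which, for every $s$ in the range, no $s$-set spans $\lceil\alpha ds/2\rceil$ edges. A subgraph on $s$ vertices with average degree at least $\alpha d$ has at least that many edges, and a single vertex has average degree $0$. Hence $c_\alpha(F)>\alpha m/e^3$.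

Let $G$ be the disjoint union of $n/m$ copies of $F$. Then $d(G)=d(F)=d$, so every $\alpha$-crux of $F$ is an $\alpha$-crux of $G$. Conversely, if $J\subseteq G$ has $d(J)\ge\alpha d$, then by (F2) the part of $J$ in some copy has average degree at least $\alpha d$, so $|J|\ge c_\alpha(F)$. Thus $t=c_\alpha(G)=c_\alpha(F)>\alpha m/e^3$. Every cycle lies in one copy, so $h(G)\le\frac nm\,2^m\le n\cdot2^{e^3t/\alpha}$.
\end{proof}

\subsection{Unbalanced complete bipartite graphs}

As $\alpha\to1$ the exponent $e^3t/\alpha$ of part~(i) stays above $t$. To make the coefficient of $t$ tend to $0$ we need a graph whose cycles cover only a small fraction of the vertices, while a crux needs a constant fraction. In $K_{q,kq}$ a cycle alternates between the parts and has at most $2q$ of the $(k+1)q$ vertices. The average degree is $2q(1-\frac1{k+1})$, and a subgraph with $y$ vertices in the large part has average degree at most $2q(1-\frac q{q+y})$. When $k$ is about $1/\beta$, losing only a factor $1-\beta$ forces $y$ to be of order $kq$.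

\begin{proof}[Proof of Theorem~\ref{thm:tight}(ii)]
Let $k=\lceil1/\beta\rceil\ge2$ and $G=K_{q,kq}$ with $q\ge1$ arbitrary. Then $n=|G|=(k+1)q$, and $d=d(G)=\frac{2kq}{k+1}$ tends to infinity with $q$.

Let $J$ be an $\alpha$-crux with $x\le q$ vertices in the small part and $y$ vertices in the large part; $y\geq 1$ because $J$ has an edge. Then $d(J)\le\frac{2xy}{x+y}\le\frac{2qy}{q+y}$, as $x\mapsto\frac x{x+y}$ is increasing. So $\frac{2qy}{q+y}\ge\alpha\,\frac{2kq}{k+1}$, that is, $y(k+1)\ge\alpha k(q+y)$, or $y(1+\beta k)\ge\alpha kq$. Using $\beta k\le1+\beta$, then $\beta\le\frac12\le\alpha$, and finally $2k\ge k+1$,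
\[
y\ge\frac{\alpha kq}{1+\beta k}\ge\frac{\alpha kq}{2+\beta}\ge\frac{kq}5\ge\frac n{10}.
\]
Hence $t\ge n/10$.

A Hamiltonian set has the same number $j$ of vertices in the two parts. By Vandermonde's identity $\sum_j\binom A{r-j}\binom Bj=\binom{A+B}r$,
\[
h(G)\le\sum_j\binom qj\binom{kq}j=\sum_j\binom q{q-j}\binom{kq}j=\binom{(k+1)q}q\le\bigl(e(k+1)\bigr)^q .
\]
Since $k+1\ge1/\beta$, we have $q=\frac n{k+1}\le\beta n\le10\beta t$, and since $2\le1/\beta$, we have $k+1\le\frac1\beta+2\le\frac2\beta$. Therefore $h(G)\le\exp\bigl(q(1+\ln(k+1))\bigr)\le\exp\bigl(10\beta(1+\ln\frac2\beta)\,t\bigr)$.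
\end{proof}

\begin{thebibliography}{9}

\bibitem{Krivelevich}
Krivelevich, \emph{Long cycles in locally expanding graphs, with applications}, Combinatorica, 2019.

\bibitem{Letzter}
Shoham Letzter, \emph{Sublinear expanders and their applications}, arXiv:2401.10865 (2024).

\end{thebibliography}
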